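# The A-polynomial of a null-homologous knot detects non-triviality

## A first guess, tested on the unknot, the trefoil and a knot in a ball

The A-polynomial of a knot records which pairs of eigenvalues the meridian and the longitude can have under representations of the knot group into $SL(2,\mathbb C)$. Abelian representations force the longitude to have eigenvalue $1$ and always produce a factor $l-1$. The first guess is that a knot which is really knotted must produce something more. We ask whether this is right for every null-homologous knot in every closed, orientable, irreducible 3-manifold. The answer turns out to be yes.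

We first fix the definitions. All 3-manifolds are connected, compact and oriented. Let $N$ have a single torus boundary, and let $\chi(\pi_1(N))$ be the variety of characters of representations $\pi_1(N)\to SL(2,\mathbb C)$. Restriction to the boundary is a map $r:\chi(\pi_1(N))\to\chi(\pi_1(T^2))$. Choose a basis $(\mu,\lambda)$ of $\pi_1(\partial N)\cong\mathbb Z^2$. For $m,l\in\mathbb C^*$ let $\gamma_{(m,l)}$ be the representation of $\pi_1(T^2)$ with
$$\mu\mapsto\mathrm{diag}(m,m^{-1}),\qquad \lambda\mapsto\mathrm{diag}(l,l^{-1}),$$
and put $h(m,l)=[\gamma_{(m,l)}]$. Let
$$\Lambda_N=h^{-1}(\overline{\mathrm{Im}\,r})\subset(\mathbb C^*)^2 .$$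
It is known that $\Lambda_N$ has no 2-dimensional components. So $\Lambda_N$ is the union $D_N$ of its 1-dimensional components together with a finite set.

**Definition (A-polynomial).** Each irreducible component of $D_N$ is the zero set of an irreducible polynomial in two variables. The product of these polynomials, up to a non-zero constant, is the A-polynomial of $N$ in the basis $(\mu,\lambda)$. If $K\subset Y$ is a null-homologous knot with complement $N$, we use the meridian $\mu$ and the longitude $\lambda$, which is the boundary of a Seifert surface, and write $A_K$. The knot is trivial if it bounds an embedded disk in $Y$.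

Two features matter later. Finite parts of $\Lambda_N$ are thrown away, and $A_K=l-1$ means exactly that $D_N$ is the line $\{l=1\}$.

We shall only ever construct representations into $SU(2)$. Let $I_N\subset S^1\times S^1$ be the set of $(m,l)$ such that some $\rho:\pi_1(N)\to SU(2)$ has $\rho|_{\pi_1(\partial N)}$ conjugate to $\gamma_{(m,l)}$. For such a pair $h(m,l)=r([\rho])$, so
$$I_N\subset\Lambda_N. \tag{1}$$

**Unknot in $S^3$.** Here $\pi_1(N)=\mathbb Z$ is generated by $\mu$, and $\lambda=1$. So $\Lambda_N=\{l=1\}$ and $A_K=l-1$.

**Trefoil in $S^3$.** The group is $\langle a,b\mid aba=bab\rangle$ with meridians $a,b$. Put $x=aba$, $y=ab$. Then $y^3=(aba)(bab)=x^2$, the element $z=x^2=y^3$ is central, and $xy^{-1}=(bab)b^{-1}a^{-1}=b$ is a meridian $\mu$. The element $z$ is a parallel copy of the knot on the standard torus. This copy has linking number $2\cdot3=6$ with the knot, so $z=\lambda\mu^6$. In an irreducible representation $z$ is central, hence $\pm1$. If $z=1$, then $x^2=1$, so $x=\pm1$ and the image is generated by $y$ and $\pm1$, which is reducible. So $z=-1$, and $lm^6=-1$. Such representations exist in $SU(2)$. Regard $SU(2)$ as the unit quaternions, take $x$ a unit imaginary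 quaternion, and $y=\frac12+\frac{\sqrt3}{2}u$ with $u$ unit imaginary, so that $x^2=y^3=-1$. The real part of $\mu=xy^{-1}$ is $\frac{\sqrt3}2\langle x,u\rangle$. It takes every value in $[-\frac{\sqrt3}2,\frac{\sqrt3}2]$, and the representation is irreducible when $u\neq\pm x$. Writing $m=e^{i\theta}$, $l=e^{i\psi}$, we obtain the arc
$$\psi=\pi-6\theta,\qquad \tfrac\pi6<\theta<\tfrac{5\pi}6. \tag{2}$$
Hence $A_K=(l-1)(lm^6+1)$. The arc (2) crosses $\{l=\pm i\}$ where $6\theta\in\{\frac{3\pi}2,\frac{5\pi}2,\frac{7\pi}2,\frac{9\pi}2\}$, which is four points.

**Trefoil in a ball in another manifold $Y$.** The complement is $N=N_0\#Y$ with $N_0$ the trefoil complement. Killing $\pi_1(Y)$ maps $\pi_1(N)=\pi_1(N_0)*\pi_1(Y)$ onto $\pi_1(N_0)$ and is the identity on the boundary group. So $lm^6+1$ divides $A_K$.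

The guess survives. The following cases are known. Dunfield–Garoufalidis and Boyer–Zhang proved $A_K\ne l-1$ for non-trivial knots in $S^3$. For orientable, closed, irreducible $Y$, Jianfeng Lin's "The A-polynomial And Holonomy Perturbations" (arXiv:1304.7232), from which the question is taken, lists two more results: $A_K\neq l-1$ for non-trivial *null-homotopic* $K$; and if $K$ is null-homologous and non-trivial with $A_K=l-1$, then there is a homomorphism $\rho:\pi_1(Y)\to SU(2)$ with $\rho([K])=-1$.

## The theorems, for knots and for incompressible tori

**Theorem 1.** If $K$ is a null-homologous, non-trivial knot in an orientable, closed, irreducible 3-manifold $Y$, then $A_K\neq l-1$.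

Irreducibility of $Y$ is not needed:

**Theorem 2.** Let $K$ be a null-homologous knot in an arbitrary closed orientable 3-manifold $Y$. Then $A_K=l-1$ if and only if $K$ is trivial. If $K$ is non-trivial, there is a continuous arc of irreducible representations $\rho_t:\pi_1(Y\setminus K)\to SU(2)$ whose boundary values $(m_t,l_t)$ are injective in $t$ and satisfy $l_t\neq1$.

Both follow from a statement about manifolds with torus boundary.

**Theorem 3.** Let $N$ be irreducible with $\partial N$ an incompressible torus, and let $(\mu,\lambda)$ be any basis of $\pi_1(\partial N)$. For every finite set $C\subset\mathbb C^*\setminus\{i,-i\}$, the set $I_N\setminus\{l\in C\}$ is infinite. In particular $D_N\not\subset\{l\in C\}$.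

The rational longitude of $N$ is the primitive class $\lambda\in H_1(\partial N;\mathbb Z)$, unique up to sign, whose image in $H_1(N;\mathbb Z)$ is torsion.

**Corollary 4.** Let $N$ be as in Theorem 3, and let $\lambda$ be the rational longitude, of order $d$ in $H_1(N;\mathbb Z)$. If $4\nmid d$, then $D_N$ has a component not contained in $\{l^d=1\}$, whereas reducible representations only contribute points with $l^d=1$.

**Example (twisted $I$-bundle over the Klein bottle).** Let $N$ be the orientable one. Then $\pi_1(N)=\langle a,b\mid aba^{-1}=b^{-1}\rangle$, and the boundary group is the index-two subgroup generated by $\mu=a^2$ and $\lambda=b$. So $N$ has incompressible boundary, and it is irreducible. Since $H_1(N)=\mathbb Z\oplus\mathbb Z/2$ with $b$ of order two, $\lambda$ is the rational longitude and $d=2$. Let $\rho$ be an $SU(2)$ representation. If $\rho(b)\neq\pm1$, then $\rho(a)$ exchanges the two eigenlines of $\rho(b)$, so $\rho(a)^2=-1$. Every $l$ occurs, with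
$$\rho(b)=\mathrm{diag}(l,l^{-1}),\qquad \rho(a)=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.$$
If $\rho(b)=\pm1$, then $\rho(a)$ is arbitrary. So
$$I_N=\{m=-1\}\cup\{l=1\}\cup\{l=-1\}\quad\text{inside } S^1\times S^1. \tag{3}$$
The component $\{m=-1\}$ is the one promised by Corollary 4. This example returns below as a test.

## Isolated points: why one representation is not enough

Gauge theory produces representations: a non-vanishing theorem for a Floer homology group of a closed manifold containing $N$ gives a flat connection there, and one restricts it to $N$. Which closed manifold should we take?

The first candidate is Dehn filling. Filling along $\mu\lambda^n$ gives boundary values with $ml^n=1$. But $(1,1)$ lies on all these curves, and it may be hit by irreducible representations that know nothing about $K$. Take $Y$ the Poincaré sphere, whose fundamental group is a non-abelian finite subgroup of $SU(2)$, and a trefoil in a ball in $Y$. Then $\pi_1(N)=\pi_1(N_0)*\pi_1(Y)\to\pi_1(Y)\subset SU(2)$, killing $\pi_1(N_0)$, is irreducible, factors through every filling and has boundary value $(1,1)$. So an irreducible representation of a filling need not have $l\neq1$.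

The second candidate forces $l$ away from $1$. If $p,q\in SU(2)$ satisfy $pqp^{-1}q^{-1}=-1$ (for instance the quaternions $p=\mathbf i$, $q=\mathbf j$), then $pqp^{-1}=-q$. So $q$ is conjugate to $-q$ and $\mathrm{tr}\,q=0$. Suppose we glue to $N$ a piece in which $\lambda$ lies on a torus carrying a bundle that forces the commutator to be $-1$. Then every flat connection has $\mathrm{tr}\,\rho(\lambda)=0$, that is, $l=\pm i$. A non-vanishing theorem then gives a point $(m,\pm i)\in I_N$.

Here is the exact place where this stops. It gives one point, and $D_N$ forgets finitely many points. If $A_K=l-1$, a point $(m,i)$ would be an isolated point of $\Lambda_N$, and that is no contradiction. The same thing is visible in Lin's theorem quoted above: since $\lambda$ is freely homotopic to $K$ in $Y$, a $\rho:\pi_1(Y)\to SU(2)$ with $\rho([K])=-1$ pulls back to a point $(1,-1)\in I_N$, which under $A_K=l-1$ is isolated. One isolated representation is compatible with $A_K=l-1$. We need infinitely many boundary values.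

## Shearing the line $\psi=\pi/2$, and the points that one shear leaves fixed

Non-vanishing of Floer homology gives a critical point of the Chern–Simons function not only for the unperturbed equation but for every small perturbation. If the perturbation is supported near a curve parallel to $\mu$ in a collar of $\partial N$, then $A$ is still flat on $N$. Crossing the collar, however, changes the longitude angle $\psi$ by $\pm\epsilon\sin\theta$. The condition at the far end is still $\psi_{\text{far}}\equiv\frac\pi2$, so on $N$ it becomes
$$\psi\pm\epsilon\sin\theta\equiv\tfrac\pi2\pmod\pi . \tag{4}$$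
The curve (4) moves with $\epsilon$. If $I_N$ met $\{l\ne1\}$ in finitely many points, one of them would lie on infinitely many of these curves, and one hopes for a contradiction.

The hope fails at exactly the points where $\sin\theta=0$: the points $(m,l)=(\pm1,\pm i)$ lie on (4) for every $\epsilon$. This does happen. In the example (3), on $\{m=-1\}$ we have $\theta=\pi$, so (4) says $\psi\equiv\frac\pi2$. On $\{l=\pm1\}$ we have $\psi\in\{0,\pi\}$, and (4) has no solution when $|\epsilon|<\frac\pi2$. For every small $\epsilon$ the solutions in $I_N$ are the same two points $(-1,\pm i)$.

The remedy is a second shear along another curve. A shear along $\kappa=\mu\lambda$ has size $\epsilon_2\sin(\theta+\psi)$. On the line $\psi\equiv\frac\pi2$ the first shear fixes $\theta\in\pi\mathbb Z$, the second fixes $\theta\in\frac\pi2+\pi\mathbb Z$, and these sets are disjoint. To prevent the two shears from cancelling, we give them sizes $\epsilon$ and $\epsilon^2$. In the example (3), on $\theta=\pi$, the two shears together give $\psi\pm\epsilon_2\sin(\pi+\psi)\equiv\frac\pi2$. This is not satisfied by $\psi=\pm\frac\pi2$ when $\epsilon_2$ is small and non-zero, so the solutions now move. The precise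 statement to prove is the following.

**Proposition 5.** Let $N$ be irreducible with incompressible torus boundary $T$, and let $(\mu,\lambda)$ be any basis of $\pi_1(T)$. There are signs $s_1,s_2\in\{\pm1\}$, depending only on orientation conventions, such that for all sufficiently small non-zero real $\epsilon_1,\epsilon_2$ there is a representation $\rho:\pi_1(N)\to SU(2)$ with
$$\rho(\mu)=\mathrm{diag}(e^{i\theta},e^{-i\theta}),\qquad \rho(\lambda)=\mathrm{diag}(e^{i\psi},e^{-i\psi}),$$
$$\psi_1:=\psi+s_1\epsilon_1\sin\theta,\qquad \psi_2:=\psi_1+s_2\epsilon_2\sin(\theta+\psi_1),\qquad \psi_2\equiv\tfrac\pi2\pmod\pi. \tag{5}$$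

## Two facts from instanton Floer homology

Let $Z$ be closed and let $E\to Z$ be a $U(2)$-bundle with $w=c_1(E)$, such that $\langle w,[R]\rangle$ is odd for some closed oriented surface $R\subset Z$. Floer's instanton homology $I_*(Z)_w$ is the Morse homology, with complex coefficients, of the Chern–Simons function $CS$. This function is defined on connections on $E$ that induce a fixed connection on $\Lambda^2E$, modulo automorphisms of determinant one.

**Fact H** (Floer, Donaldson, Braam–Donaldson, Kronheimer–Mrowka). $I_*(Z)_w$ can be computed from $CS+\Phi$ for any sufficiently small holonomy perturbation $\Phi$ for which the critical points are irreducible and non-degenerate and the trajectory spaces are regular. Critical points are smooth up to gauge.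

The consequence we use is: *if $I_*(Z)_w\ne0$, then $CS+\Phi$ has a critical point for every sufficiently small $\Phi$.* Indeed, suppose $CS+\Phi$ has no critical points. Then the conditions in Fact H hold vacuously, because finite-energy trajectories converge to critical points, so there are none. The chain complex is $0$, and $I_*(Z)_w=0$.

The second fact concerns sutured manifolds. A balanced sutured manifold $(M,\gamma)$ is a compact oriented $M$ without closed components, with disjoint simple closed curves $\gamma\subset\partial M$ (the sutures) on every boundary component. These separate $\partial M$, outside annular neighborhoods of the sutures, into $R_+(\gamma)$ and $R_-(\gamma)$ with $\chi(R_+)=\chi(R_-)$. It is taut if $M$ is irreducible and $R_\pm$ are incompressible and minimize the Thurston norm in their class relative to the sutures. For example, two parallel, oppositely oriented curves on a torus boundary have annuli as $R_\pm$, both of norm $0$.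

To close $(M,\gamma)$ one chooses a connected auxiliary surface $T'$ with one boundary circle for each suture and glues $[-1,1]\times T'$ to $M$ along the annuli around the sutures. The new boundary consists of two surfaces $\bar R_\pm=R_\pm\cup(\{\pm1\}\times T')$. Two conditions are required: $\bar R_\pm$ are connected of the same genus $\geq1$; and $T'$ contains a simple closed curve $c$ such that $\{\pm1\}\times c$ is non-separating in $\bar R_\pm$. One then glues $\bar R_+$ to $\bar R_-$ by an orientation-reversing diffeomorphism that matches $(1,t_0)$ with $(-1,t_0)$ for some $t_0\in T'$. The result is a closed manifold $Z$ with a distinguished surface $\bar R$. Let $w$ be dual to the closed curve formed by $[-1,1]\times\{t_0\}$, which meets $\bar R$ once. A generalized eigenspace $SHI(M,\gamma)=I_*(Z|\bar R)_w$ is a direct summand of $I_*(Z)_w$.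

**Fact KM** (Kronheimer–Mrowka, *Knots, sutures, and excision*, J. Differential Geom. 84 (2010), §7). If $(M,\gamma)$ is a taut balanced sutured manifold and $(Z,\bar R,w)$ is a closure satisfying the two conditions above, then $SHI(M,\gamma)=I_*(Z|\bar R)_w\neq0$. Genus one is included: for two parallel sutures on a torus boundary one may use an annulus as $T'$, and this is how that paper defines $KHI$ of a knot. Closed form: if $Z$ is closed and irreducible, $\bar R\subset Z$ is connected, of genus $\ge1$, norm-minimizing in a non-zero class, and $\langle w,[\bar R]\rangle$ is odd, then $I_*(Z)_w\neq0$.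

## The closed manifold $Z=N\cup(F\times S^1)$

**Step 1: construction.** The purpose is to place $\lambda$ on a torus where the bundle is odd, leaving room in a collar for two perturbations. Let $F$ be a compact genus-one surface with one boundary circle, with simple closed curves $\alpha,\beta\subset\mathrm{int}\,F$ meeting transversally once. Put $X=F\times S^1$ and
$$Z=N\cup(T\times[0,2])\cup X,\qquad T\times0=\partial N.$$
Glue $T\times2$ to $\partial X$ so that $\lambda$ is the fiber $\{pt\}\times S^1$ and $\mu^{\pm1}$ is $\partial F$, with the sign making $Z$ oriented. Let
$$R=\beta\times S^1,\qquad \omega=\alpha\times\{p\},\qquad w=c_1(E)=PD[\omega].$$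
Since $\omega$ meets $R$ transversally in one point, $\langle w,[R]\rangle=\pm1$.

**Step 2: $I_*(Z)_w\neq0$.** We recognize $Z$ as a closure. Let $\gamma\subset\partial N$ be two parallel, oppositely oriented copies of $\lambda$. Then $R_\pm$ are annuli with core $\lambda$, and $(N,\gamma)$ is balanced. It is taut: $N$ is irreducible, annuli have norm $0$, and they are incompressible because $\lambda\ne1$ in $\pi_1(N)$, the torus $\partial N$ being incompressible.

Take the annulus $T'=S^1_\lambda\times[0,1]$ and use product gluings throughout. Everything added to $N$, together with a collar of $\partial N$, is $S^1_\lambda$ times a surface, so we only follow that surface. It starts as an annulus, a collar of $S^1_\mu$. On its outer boundary a band $[-1,1]\times[0,1]$ is attached along the two arcs $[-1,1]\times\{0\}$ and $[-1,1]\times\{1\}$ that come from the sutures. The result is orientable and the outer boundary circle is split in two, so we have a pair of pants. Its two new boundary circles, times $S^1_\lambda$, are $\bar R_\pm$. These are tori, so the genus is $1$. The curve $c=S^1_\lambda\times\{\frac12\}$ of $T'$ is an $S^1_\lambda$-factor of these tori, hence non-separating in $\bar R_\pm$.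 Both conditions hold. Gluing the two new circles to each other turns the pair of pants into a one-holed torus, which is $F$, with remaining boundary $S^1_\mu$. The circle along which we glued is $\beta$, and the distinguished surface is $\beta\times S^1=R$. The arc $[-1,1]\times\{t_0\}$ across the band closes up to a curve meeting $\beta$ once. This is $\alpha$, and the dual curve is $\alpha\times\{p\}=\omega$. So the closure is $(Z,R,w)$, and Fact KM gives $0\neq SHI(N,\gamma)\subset I_*(Z)_w$.

The closed form gives the same conclusion, once we check that $Z$ is irreducible. The manifold $X$ is irreducible, since the interior of its universal cover is $\mathbb R^3$. The torus $T$ is incompressible in $N$ by hypothesis, and in $X$ because $\pi_1(\partial F)\to\pi_1(F)$ is injective. Let $S\subset Z$ be a sphere transverse to $T$. We show by induction on the number of circles in $S\cap T$ that $S$ bounds a ball. If there are none, $S$ lies in $N$ or in $X$ (absorbing the collar) and bounds a ball there. Otherwise a circle innermost on $S$ bounds a disk in $N$ or $X$, hence a disk in $T$. Among all circles bounding disks in $T$ take one innermost in $T$, with disk $D'$, so that $\mathrm{int}\,D'\cap S=\emptyset$.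 Surgery on $S$ along $D'$ gives disjoint spheres $S_1,S_2$ with fewer intersections, and $S$ is recovered by joining them by a tube that meets them only at its ends. By induction $S_j$ bounds a ball $B_j$. If $S_1\subset B_2$, the tube lies in $B_2$, so after a small push $S$ lies in the interior of a ball and bounds a ball by Alexander's theorem. The case $S_2\subset B_1$ is the same. Otherwise $S_1\cap B_2=\emptyset=S_2\cap B_1$. Then $B_1,B_2$ are disjoint, the tube lies outside both, and $S$ bounds $B_1\cup B_2$ joined by the solid tube, which is a ball. So $Z$ is irreducible. The torus $R$ has $[R]\neq0$, because it meets $\omega$ once, and it has norm $0$, so it is norm-minimizing. The closed form of Fact KM applies.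

## The perturbed flatness equation

**Step 3: the connections.** The purpose is to make the connections $SU(2)$-connections wherever we compute holonomies. The bundle $\Lambda^2E$ has a section vanishing transversally exactly along $\omega$. Fix a connection $\vartheta$ on $\Lambda^2E$ for which the normalized section is parallel outside a small tubular neighborhood $\nu(\omega)\subset X$. On a meridian disk $D$ of $\nu(\omega)$ the section has one transverse zero and is parallel and normalized on $\partial D$, so the relative first Chern number is $\pm1$ and
$$\int_DF_\vartheta=\pm2\pi i. \tag{6}$$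
We consider connections $A$ on $E$ inducing $\vartheta$. Outside $\nu(\omega)$ they are $SU(2)$-connections. Two of them differ by a 1-form $a$ with values in trace-free skew-Hermitian endomorphisms. Write $(\cdot)_0$ for the trace-free part.

**Step 4: the perturbation.** The purpose is to choose $\Phi$ so that its effect is concentrated along $\mu$ and along $\kappa=\mu\lambda$. Let $V_1=S^1\times D^2\subset T\times(0,1)$ be a tubular neighborhood of $\mu\times\{\frac12\}$, with circle factor parallel to $\mu$ in the product structure $T=S^1_\mu\times S^1_\lambda$. Let $V_2\subset T\times(1,2)$ be a tubular neighborhood of $\kappa\times\{\frac32\}$, with circle factor parallel to $\kappa$ in $T=S^1_\kappa\times S^1_\lambda$. The pair $(\kappa,\lambda)$ is again a basis. Let $\eta_j$ be the pullback to $V_j$ of a 2-form on $D^2$ with compact support in the interior and integral $1$. Let $H^{(j)}(s,z)$ be the holonomy of $A$ around $S^1\times\{z\}\subset V_j$, based at $(s,z)$. Put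
$$\Phi(A)=\sum_jc_j\int_{D^2}\tfrac12\,\mathrm{tr}\,H^{(j)}(\cdot,z)\,\eta_j(z),$$
with real $c_j$ to be chosen.

**Step 5: the critical points.** We compute the first variation of $\Phi$. Let $P_s$ be parallel transport along the circle from $0$ to $s$, so $P'=-A(\partial_s)P$, and let $H=P_{2\pi}$. Vary $A$ by $a$ and write $\delta P=Pu$. Differentiating gives $Pu'=-a(\partial_s)P$, so $u'=-P^{-1}a(\partial_s)P$ and
$$\delta H=-H\int_0^{2\pi}P_s^{-1}a(\partial_s)P_s\,ds .$$
Since $P_sHP_s^{-1}$ is the holonomy based at $(s,z)$,
$$\delta\,\mathrm{tr}\,H=-\int_0^{2\pi}\mathrm{tr}\big(a(\partial_s)H(s,z)\big)\,ds .$$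
As $a$ is trace-free we may replace $H$ by $H_0=H-\frac12(\mathrm{tr}\,H)1$. For $H\in SU(2)$ we have $H+H^{-1}=(\mathrm{tr}\,H)1$, so $H_0=\frac12(H-H^{-1})\in\mathfrak{su}(2)$. Thus, up to the orientation sign of $V$,
$$\delta\int_{D^2}\tfrac12\mathrm{tr}\,H\,\eta=-\tfrac12\int_V\mathrm{tr}(a\,H_0)\wedge\eta .$$
The derivative of $CS$ is a universal non-zero multiple of $\int_Z\mathrm{tr}(a\wedge(F_A)_0)$. So for suitable real $c_j$ proportional to $\epsilon_j$, the critical points of $CS+\Phi$ are exactly the $A$ with
$$(F_A)_0=\epsilon_1H^{(1)}_0\eta_1+\epsilon_2H^{(2)}_0\eta_2. \tag{7}$$
By Step 2 and Fact H, equation (7) has a smooth solution $A$ for all sufficiently small $\epsilon_1,\epsilon_2$. Fix non-zero such $\epsilon_1,\epsilon_2$ and such an $A$.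

## Crossing a perturbed collar

**Step 6: $A$ inside the solid torus.** The aim is to compute the holonomy around the meridian of $V=V_j$. Write $H,\eta,\epsilon$ without indices. On $V$ we have $F_A=\epsilon H_0\eta$, and $\eta$ is pulled back from $D^2$, so $\iota_{\partial_s}F_A=0$. Trivialize $E$ over $[0,2\pi]\times D^2$ by a frame over $\{0\}\times D^2$ extended by parallel transport in the $s$-direction. Then $A=\sum_kA_k\,dz_k$ with $\partial_sA_k=F_A(\partial_s,\partial_{z_k})=0$, so $A_k$ does not depend on $s$. At $s=2\pi$ the frame is the frame at $s=0$ multiplied by $H$, so
$$A_k=H^{-1}A_kH+H^{-1}\partial_kH,\qquad\text{that is,}\qquad \partial_kH+[A_k,H]=0 .$$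
Thus $H$ is covariantly constant over $D^2$. Along $s$ the holonomy is transported to itself, so $H$ is covariantly constant on $V$. There are two cases.

If $H$ is non-central, with eigenvalues $e^{\pm i\theta'}$, its eigenline splitting is parallel and $A|_V$ preserves it. In this splitting $H=\mathrm{diag}(e^{i\theta'},e^{-i\theta'})$ and
$$H_0=\mathrm{diag}(i\sin\theta',-i\sin\theta'),\qquad F_A=\mathrm{diag}(i\epsilon\sin\theta',-i\epsilon\sin\theta')\,\eta .$$
Since $\int_{D^2}\eta=1$, Stokes' theorem on each line shows that the holonomy $\delta$ around $\{s\}\times\partial D^2$ is
$$\delta=\mathrm{diag}(e^{is\epsilon\sin\theta'},e^{-is\epsilon\sin\theta'})\quad\text{with a sign } s\in\{\pm1\} \tag{8}$$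
(here $s$ in the exponent is the sign, not the circle coordinate), where the sign depends only on orientation conventions.

If $H=\pm1$ at one point, then $H=\pm1$ on all of $V$, so $H_0=0$, $A$ is flat on $V$ and $\delta=1$. Formula (8) still holds, because $\sin\theta'=0$.

**Step 7: the shear lemma.** Now we compare the two ends of a collar.

**Lemma 6.** Let $(a,b)$ be a basis of $\pi_1(T)$, let $V\subset T\times(0,1)$ be a tubular neighborhood of $a\times\{\frac12\}$ with circle factor parallel to $a$ in $T=S^1_a\times S^1_b$, and let $A$ be an $SU(2)$-connection over $T\times[0,1]$ that is flat outside $V$ and satisfies $F_A=\epsilon H_0\eta$ on $V$, with $H$ and $\eta$ as above. Suppose that in some orthonormal basis of the fiber at a base point of $T\times0$ the holonomies of $a$ and $b$ on $T\times0$ are $\mathrm{diag}(e^{i\tau},e^{-i\tau})$ and $\mathrm{diag}(e^{i\psi},e^{-i\psi})$. Then, in the basis transported to $T\times1$ along a suitable arc, the holonomies of $a$ and $b$ on $T\times1$ are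
$$\mathrm{diag}(e^{i\tau},e^{-i\tau})\quad\text{and}\quad\mathrm{diag}(e^{i\psi'},e^{-i\psi'}),\qquad \psi'=\psi+s\epsilon\sin\tau,$$
with a sign $s$ depending only on orientation conventions.

*Proof.* Since the circle factor is parallel to $a$, we have $V=S^1_a\times D$ for a disk $D$ in the annulus $S^1_b\times[0,1]$. Put $Q=(S^1_b\times[0,1])\setminus\mathrm{int}\,D$. Then $A$ is flat on $S^1_a\times Q$, whose fundamental group is $\langle a\rangle\times\pi_1(Q)$. Work in one slice $\{s_0\}\times Q$. Take the base point at $(x_0,0)$ with $\{x_0\}\times[0,1]$ disjoint from $D$ (after moving the base point within the slice and along the circle $S^1_a$ if necessary, which conjugates the two commuting holonomies and carries the basis along), and transport along paths in this slice.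

Because $a$ is central in $\langle a\rangle\times\pi_1(Q)$, the holonomy of $S^1_a\times\{q\}$, transported to the base point along any path in the slice, is the same element $g=\mathrm{diag}(e^{i\tau},e^{-i\tau})$ for all $q\in Q$. For $q$ on $T\times1$ this gives the statement about $a$. For $q\in\partial D$ it says that $H$ is transported to $g$, so $\theta'$ in Step 6 may be taken to be $\tau$.

Let $b_0$ be $b$ on $T\times0$, and let $b_1$ be $b$ on $T\times1$, joined to the base point by the arc $\{x_0\}\times[0,1]$. Cutting the annulus along this arc gives a square with the hole $D$, so $b_1=b_0d$ in $\pi_1(Q)$, where $d$ is a loop around $D$, suitably based and oriented.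

If $g$ is non-central, the transport from $\partial D$ takes the eigenlines of $H$ to those of $g$ with the same eigenvalues. By (8) the holonomy of $d$ is $\mathrm{diag}(e^{is\epsilon\sin\tau},e^{-is\epsilon\sin\tau})$ in the given basis. Multiplying by the holonomy of $b_0$ gives the formula.

If $g=\pm1$, then $H=\pm1$, so $d$ has trivial holonomy and $b_1$ has the same holonomy as $b_0$. The formula holds because $\sin\tau=0$. $\square$

## The far end and the proof of Proposition 5

**Step 8: the two collars.** The aim is to follow $\lambda$ from $N$ to $X$. On $N$ the perturbation vanishes and $A$ is an $SU(2)$-connection, so by (7) $A|_N$ is flat. Let $\rho$ be its holonomy. Since $\mu$ and $\lambda$ commute, we may choose a basis at a base point of $T\times0$ with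
$$\rho(\mu)=\mathrm{diag}(e^{i\theta},e^{-i\theta}),\qquad\rho(\lambda)=\mathrm{diag}(e^{i\psi},e^{-i\psi}).$$
Lemma 6 on $T\times[0,1]$ with $(a,b)=(\mu,\lambda)$, $V=V_1$, $\epsilon=\epsilon_1$ shows that on $T\times1$ the holonomies of $\mu$ and $\lambda$ are diagonal in one basis with angles $\theta$ and $\psi_1=\psi+s_1\epsilon_1\sin\theta$. There $\kappa=\mu\lambda$ has angle $\theta+\psi_1$. Lemma 6 on $T\times[1,2]$ with $(a,b)=(\kappa,\lambda)$, $V=V_2$, $\epsilon=\epsilon_2$, starting from this basis, shows that $\lambda$ on $T\times2$ has holonomy $\mathrm{diag}(e^{i\psi_2},e^{-i\psi_2})$ with $\psi_2=\psi_1+s_2\epsilon_2\sin(\theta+\psi_1)$.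

**Step 9: the condition on $X$.** The aim is to show $\cos\psi_2=0$. On $X$ equation (7) reads $(F_A)_0=0$. So $A$ is a flat $SU(2)$-connection on $X\setminus\nu(\omega)$. On a meridian disk $D$ of $\nu(\omega)$ the curvature is central, equal to $\frac12F_\vartheta$, and by (6) the holonomy around $\partial D$ is $\exp(\mp\pi i)=-1$. The torus $R=\beta\times S^1$ meets $\nu(\omega)$ in one such disk. The complement of the disk in $R$ is a one-holed torus on which $A$ is flat. Let $\phi=\{q\}\times S^1$ with $q\in\beta$ away from $\alpha$, and take $\beta$ at a height different from $p$. The commutator of these loops is homotopic to the boundary loop, so, writing $\rho$ also for the holonomy here,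
$$\rho(\beta)\rho(\phi)\rho(\beta)^{-1}\rho(\phi)^{-1}=-1 .$$
So $\rho(\phi)$ is conjugate to $-\rho(\phi)$, and $\mathrm{tr}\,\rho(\phi)=0$. Since $F\setminus\alpha$ is connected, we can move $q$ to $\partial F$ along a path avoiding $\alpha$. The fibers over this path avoid $\nu(\omega)$ if $\nu(\omega)$ is thin, so $\phi$ is freely homotopic in $X\setminus\nu(\omega)$ to the fiber over $\partial F$, which is $\lambda$ on $T\times2$. Hence $2\cos\psi_2=0$, that is, $\psi_2\equiv\frac\pi2\pmod\pi$. The representation $\rho$ of $\pi_1(N)$ has all the properties in (5), and Proposition 5 is proved. $\square$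

## Infinitely many boundary values: proof of Theorem 3

Let $C\subset\mathbb C^*\setminus\{\pm i\}$ be finite and suppose that $S:=I_N\setminus\{l\in C\}$ is finite. We aim at a contradiction.

**Step 10: one point serves infinitely many perturbations.** Apply Proposition 5 with $\epsilon_1=\epsilon$, $\epsilon_2=\epsilon^2$, $\epsilon=\frac1n$, $n$ large. We get $(m,l)=(e^{i\theta},e^{i\psi})\in I_N$ with
$$|\psi_2-\psi|\le\epsilon+\epsilon^2,\qquad\psi_2\in\tfrac\pi2+\pi\mathbb Z .$$
For small $\epsilon$ the number $l$ is so close to $i$ or $-i$ that $l\notin C$, so $(m,l)\in S$. Since $S$ is finite, one point $(e^{i\theta},e^{i\psi})$ occurs for infinitely many $\epsilon=\frac1n$. The relations (5) depend only on $\theta,\psi$ modulo $2\pi$ (changing $\psi$ by $2\pi$ changes $\psi_1,\psi_2$ by $2\pi$), so we may fix real numbers $\theta,\psi$ that satisfy (5) for infinitely many $\epsilon$.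

**Step 11: the two shears cannot both vanish or cancel.** Letting $\epsilon\to0$ along this sequence, the distance from $\psi$ to $\frac\pi2+\pi\mathbb Z$ is at most $\epsilon+\epsilon^2\to0$, so $\psi\in\frac\pi2+\pi\mathbb Z$. Therefore, for infinitely many $\epsilon$,
$$\psi_2-\psi=s_1\epsilon\sin\theta+s_2\epsilon^2\sin(\theta+\psi+s_1\epsilon\sin\theta)\in\pi\mathbb Z .$$
This number has absolute value at most $\epsilon+\epsilon^2$, so for small $\epsilon$ it is $0$.

If $\sin\theta\neq0$, then $|\epsilon\sin\theta|>\epsilon^2$ for small $\epsilon$, so the first term is larger in absolute value than the second and the sum is not $0$, a contradiction.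

If $\sin\theta=0$, then $\psi_1=\psi$ and the number is $s_2\epsilon^2\sin(\theta+\psi)$ with $\theta\in\pi\mathbb Z$ and $\psi\in\frac\pi2+\pi\mathbb Z$. So $|\sin(\theta+\psi)|=1$ and the number is $\pm\epsilon^2\neq0$, a contradiction.

Hence $S$ is infinite. If $D_N\subset\{l\in C\}$, then $\Lambda_N\setminus\{l\in C\}$ would be finite, because $\Lambda_N$ is $D_N$ together with a finite set. But by (1) it contains the infinite set $S$. So $D_N\not\subset\{l\in C\}$. $\square$

**Proof of Corollary 4.** A reducible representation has the same character as a diagonal one, and a diagonal one factors through $H_1(N;\mathbb Z)$. There $d\lambda=0$, so $l^d=1$. The numbers $\pm i$ have order $4$ in $\mathbb C^*$. If $4\nmid d$, the finite set $C=\{l\in\mathbb C^*:l^d=1\}$ does not contain $\pm i$, and Theorem 3 gives $D_N\not\subset\{l^d=1\}$. So some component of $D_N$ is not contained in $\{l^d=1\}$. $\square$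

## From incompressible tori to null-homologous knots

Let $K$ be null-homologous and non-trivial in a closed orientable $Y$, with complement $N$, meridian $\mu$ and longitude $\lambda$. The manifold $N$ may be reducible, so Theorem 3 does not apply to it directly.

**Step 12: an irreducible summand.** Write $N=N_0\#M$, where $N_0$ is the prime summand containing $\partial N$ and $M$ is closed, possibly $S^3$. The only prime orientable 3-manifold that is not irreducible is $S^1\times S^2$, which is closed. Since $N_0$ has non-empty boundary, it is irreducible.

**Step 13: $\partial N_0$ is incompressible in $N_0$.** This is where non-triviality of $K$ enters. Suppose $D\subset N_0$ is a compressing disk. The ball removed from $N_0$ to form the connected sum can be moved off $D$ by an isotopy supported in the interior of $N_0$. Applying the inverse isotopy to $D$, we may assume that $D$ misses the ball, so $D\subset N$. The curve $\partial D$ is essential on the torus, so $[\partial D]\in H_1(\partial N;\mathbb Z)$ is primitive, and it vanishes in $H_1(N)$. The class $[\lambda]$ is also primitive and vanishes in $H_1(N)$. The kernel of $H_1(\partial N;\mathbb Q)\to H_1(N;\mathbb Q)$ has rank one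 (half lives, half dies), so the two primitive classes are proportional and $[\partial D]=\pm[\lambda]$. Hence $\partial D$ is isotopic to $\lambda$ on $\partial N$, and $\lambda$ bounds an embedded disk in $N$. Adding the annulus between $\lambda$ and $K$ in the tubular neighborhood of $K$, we see that $K$ bounds an embedded disk in $Y$. This contradicts non-triviality.

**Step 14: non-trivial knots have $A_K\neq l-1$.** By Steps 12 and 13, Theorem 3 applies to $N_0$ with the basis $(\mu,\lambda)$ and $C=\{1\}$, so $I_{N_0}\setminus\{l=1\}$ is infinite. The epimorphism $\pi_1(N)=\pi_1(N_0)*\pi_1(M)\to\pi_1(N_0)$ that kills $\pi_1(M)$ is the identity on the boundary group, so composing with it gives $I_{N_0}\subset I_N\subset\Lambda_N$. Hence $\Lambda_N\setminus\{l=1\}$ is infinite. If $A_K=l-1$, then $\Lambda_N$ would be $\{l=1\}$ together with a finite set, a contradiction. So $A_K\neq l-1$. This proves Theorem 1 and one direction of the equivalence in Theorem 2.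

**Step 15: trivial knots have $A_K=l-1$.** Let $K$ bound an embedded disk. Its intersection with $N$ is a properly embedded disk whose boundary is a parallel copy of $K$ that is null-homologous in $N$, that is, $\lambda$. So $\lambda=1$ in $\pi_1(N)$, and every character in $\mathrm{Im}\,r$ has value $2$ at $\lambda$. This is a closed condition, so on $\Lambda_N$ we have $l+l^{-1}=2$, which means $l=1$. Thus $\Lambda_N\subset\{l=1\}$. Intersection number with the disk is a homomorphism $\pi_1(N)\to\mathbb Z$ that sends $\mu$ to $\pm1$, so diagonal representations factoring through it realize every $m\in\mathbb C^*$. Hence $D_N=\{l=1\}$ and $A_K=l-1$.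

**Step 16: the arc of representations.** It remains to turn infinitely many boundary values into an arc, for $K$ non-trivial. We use three standard facts about semialgebraic sets, that is, sets defined by finitely many real polynomial equations and inequalities and finite unions of such. Projections of semialgebraic sets are semialgebraic (Tarski–Seidenberg). A semialgebraic set is a finite union of cells, each homeomorphic to an open cube by a semialgebraic map. A semialgebraic surjection has a semialgebraic section (semialgebraic choice), and a semialgebraic map on an interval is continuous off finitely many points.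

Fix a finite generating set of $\pi_1(N)$. The set of all $(\rho,m,l)$ with
$$\rho\in\mathrm{Hom}(\pi_1(N),SU(2)),\quad |m|=|l|=1,\quad \rho(\mu)=\mathrm{diag}(m,m^{-1}),\quad\rho(\lambda)=\mathrm{diag}(l,l^{-1})$$
is real algebraic. Its projection to $(m,l)$ is $I_N$, because a representation whose boundary restriction is conjugate to $\gamma_{(m,l)}$ can itself be conjugated until the restriction equals $\gamma_{(m,l)}$. So $I_N$ is semialgebraic. By Step 14 the semialgebraic set $I_N\setminus\{l=1\}$ is infinite. So it has a cell of dimension at least $1$ and contains an injectively parametrized semialgebraic arc. Over this arc the projection has a semialgebraic section, which is continuous off finitely many points. After shrinking the arc we obtain a continuous family $\rho_t$ whose boundary values $(m_t,l_t)$ are injective in $t$ and satisfy $l_t\neq1$.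

Finally, $\rho_t$ is irreducible. Since $\lambda=0$ in $H_1(N)$, a representation with abelian image sends $\lambda$ to $1$ and has $l=1$. So $\rho_t$ has non-abelian image. A reducible $SU(2)$-representation preserves a line and its orthogonal complement, hence is diagonalizable with abelian image. So $\rho_t$ is irreducible, and Theorem 2 is proved. $\square$
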